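\title{Schottky maps and the third derivative}


\begin{abstract}
A Schottky map is a local homeomorphism between relative Schottky sets that has a continuous, nowhere vanishing complex derivative along the set. We show that Schottky maps between relative Schottky sets of measure zero need not have derivatives of all orders. A Schottky map on a null relative Schottky set whose second and third derivatives exist everywhere is locally the restriction of a M\"obius map. On the other hand, for every $\alpha\in(0,1)$ there is a Schottky map between null relative Schottky sets that has an $\alpha$-H\"older second derivative and is not locally M\"obius; its third derivative therefore fails to exist at some point.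
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D\subset\mathbb C$ be a domain, that is, an open connected set. A \emph{relative Schottky set} in $D$ is a set of the form
\[
S=D\setminus\bigcup_{i\in I}B_i ,
\]
where each $B_i$ is an open round disc with $\overline B_i\subset D$, and $\overline B_i\cap\overline B_j=\emptyset$ for $i\ne j$. The circles $\partial B_i$ are the \emph{peripheral circles} of $S$. If $D=\mathbb C$, then $S$ is called a Schottky set, and some of the $B_i$ are allowed to be open half-planes. We call $S$ \emph{null} if its two-dimensional Lebesgue measure is zero.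

A relative Schottky set has no isolated points (Lemma~\ref{lem:basic}), so one can differentiate along it. Let $U\subset D$ be open, $g\colon S\cap U\to\mathbb C$ and $p\in S\cap U$. We say that $g$ is \emph{differentiable} at $p$, with derivative $g'(p)$, if the limit
\[
g'(p)=\lim_{q\in S,\ q\to p}\frac{g(q)-g(p)}{q-p}
\]
exists, and that a continuous $g$ is \emph{conformal} at $p$ if moreover $g'(p)\neq0$. Higher derivatives are defined inductively: if $g^{(n-1)}$ exists on $S\cap U$, then $g^{(n)}(p)$ is its derivative at $p$, which may be zero.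

Let $S=D\setminus\bigcup_{i\in I}B_i$ and $\tilde S=\tilde D\setminus\bigcup_{j\in J}\tilde B_j$ be relative Schottky sets and $U\subset D$ open. A map $f\colon S\cap U\to\tilde S$ is a \emph{local homeomorphism} if every $p\in S\cap U$ has an open neighborhood $V$ such that $f(S\cap U\cap V)$ is open in $\tilde S$ and $f$ maps $S\cap U\cap V$ homeomorphically onto it. A \emph{Schottky map} is a local homeomorphism $f\colon S\cap U\to\tilde S$ that is conformal at every point of $S\cap U$ and whose derivative $f'$ is continuous on $S\cap U$. The following question is posed in \cite{Merenkov}.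

\medskip
\noindent\emph{Does every Schottky map between null relative Schottky sets have derivatives of all orders, that is, does $f^{(n)}(p)$ exist for every $n\ge1$ and every $p\in S\cap U$?}
\medskip

Two simple cases suggest that it does. If no discs are removed, then $S=D$, a Schottky map is holomorphic, and one complex derivative gives all of them. At the other extreme, let $S$ be null and let $M$ be a M\"obius map without pole in $D$. Then $M(S)$ is a null relative Schottky set in $M(D)$, and $M|_S$ is a Schottky map with derivatives of all orders. Call $f$ \emph{locally M\"obius} if every $p\in S\cap U$ has an open neighborhood $V$ with $f=M$ on $S\cap V$ for some M\"obius map $M$. A Schottky map sends small peripheral circles to circles (Lemma~\ref{lem:circles}), and in a null set such circles accumulate at every point. So one may well guess that all Schottky maps between null sets are locally M\"obius, which would answer the question positively.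

The answer is negative. Our first theorem shows that smoothness and rigidity are the same thing, and that three derivatives already force both. The second shows that two derivatives do not.

\begin{theorem}[Rigidity]\label{thm:rigid}
Let $S\subset D$ be a relative Schottky set of measure zero, $\tilde S$ any relative Schottky set, and $f\colon S\cap U\to\tilde S$ a Schottky map. If $f''$ and $f'''$ exist at every point of $S\cap U$, then $f$ is locally M\"obius.
\end{theorem}

\begin{theorem}[Examples]\label{thm:examples}
For every $\alpha\in(0,1)$ there are relative Schottky sets $S,\tilde S$ of measure zero and a Schottky map $f\colon S\to\tilde S$ (a homeomorphism, with $U=D$ the unit disc) such that $f''$ exists everywhere and is $\alpha$-H\"older on $S$, but $f$ is not locally M\"obius.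
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{itemize}
\item[(a)] The question has a negative answer: for $f$ as in Theorem~\ref{thm:examples}, $f'''(p)$ fails to exist for some $p\in S$.
\item[(b)] For a Schottky map $f$ defined on a null relative Schottky set the following are equivalent: $f''$ and $f'''$ exist everywhere; all $f^{(n)}$ exist everywhere; $f$ is locally M\"obius.
\item[(c)] For no $\alpha<1$ does the existence of an $\alpha$-H\"older continuous $f''$ imply that $f$ is locally M\"obius.
\end{itemize}
\end{corollary}

\begin{proof}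
(a) By Theorem~\ref{thm:rigid}, $f''$ or $f'''$ fails to exist somewhere, and $f''$ exists everywhere. (b) If $f=M$ on $S\cap V$, then $M$ is finite, hence holomorphic, near each point of $S\cap V$, and by induction $f^{(n)}=M^{(n)}$ on $S\cap V$. So the third condition implies the second, which contains the first, and the first implies the third by Theorem~\ref{thm:rigid}. (c) is Theorem~\ref{thm:examples}.
\end{proof}

The number three enters the two theorems in different ways. In Theorem~\ref{thm:rigid} it is the order of the Schwarzian derivative $\mathcal Sf$. Because $f$ maps peripheral circles to circles, the argument of $\mathcal Sf$ is forced to rotate along each of them, and this is incompatible with $\mathcal Sf$ being close to a nonzero constant. If $f'''$ is continuous this is the whole proof (Remark~\ref{rem:continuous}); in general an averaged form of the argument and the Baire category theorem take its place (Section~\ref{sec:bounded}). In Theorem~\ref{thm:examples} the map is the restriction of a quasiconformal map whose Beltrami coefficient is invariant under the reflections in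 all peripheral circles. A reflection in a circle of radius $\rho$ shrinks the area of a distant set by a factor of order $\rho^4$, so the support of the coefficient has area close to $r^4$ in a disc of radius $r$ centered on $S$. This makes the kernels $|\zeta-p|^{-\tau}$ integrable for $\tau<4$, enough for $f''$ and its H\"older continuity, while $f'''$ would need $\tau=4$ (Sections~\ref{sec:sets}--\ref{sec:notmobius}).

Throughout, $D(a,r)$ and $\overline D(a,r)$ are the open and closed discs of center $a$ and radius $r$, $|X|$ is the area of $X\subset\mathbb C$, and $dA$ is area measure.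

\section{Calculus on a relative Schottky set}\label{sec:calculus}

Let $S=D\setminus\bigcup_{i}B_i$ be a relative Schottky set and let $\rho_i$ be the radius of $B_i$, with $\rho_i=\infty$ for a half-plane. The index set is countable since the $B_i$ are disjoint open sets, and $\partial B_i\subset S$ since $\overline B_i\subset D$ and the closures are disjoint.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $S$ has no isolated points.
\item[(b)] For $p\in\mathbb C$ and $\varepsilon>0$, only finitely many $B_i$ with $\rho_i\ge\varepsilon$ meet $D(p,1)$.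
\item[(c)] If $|S|=0$, then for every $p\in S$ and $r>0$ there is an $i$ with $\overline B_i\subset D(p,r)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Points of $\partial B_i$ are not isolated in $S$. Let $p\in S$ lie on no $\partial B_i$, and suppose $S\cap D(p,r)=\{p\}$ with $D(p,r)\subset D$. The connected set $D(p,r)\setminus\{p\}$ is covered by the disjoint open sets $B_i$, so it lies in one of them. Then $p\in\overline B_i\setminus B_i=\partial B_i$, a contradiction.

(b) If $\rho_i\ge\varepsilon$ and $x\in B_i\cap D(p,1)$, then $B_i$ contains a disc of radius $\min(\varepsilon,1)$ that contains $x$, and this disc lies in $D(p,3)$. These discs are disjoint and have equal area.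

(c) We may assume $r\le2$ and $D(p,r)\subset D$. Suppose that every $B_i$ meeting $D(p,r/2)$ has $\rho_i\ge r/4$. By (b) there are finitely many of them. The part of $D(p,r/2)$ not covered by their closures is open and contained in the null set $S$, so it is empty. A connected set covered by finitely many disjoint closed sets lies in one of them, so $D(p,r/2)\subset\overline B_i$ and hence $p\in B_i$, a contradiction. Thus some $B_i$ meeting $D(p,r/2)$ has $\rho_i<r/4$, and its closure lies in $D(p,r)$.
\end{proof}

Differentiability at $p$ means $g(q)=g(p)+g'(p)(q-p)+o(|q-p|)$ as $q\to p$ in $S$. As in one-variable calculus, it follows that a differentiable function is continuous, that the sum, product and quotient rules hold, that the restriction of a holomorphic function is differentiable with the usual derivative, and that $(g\circ z)'(t)=g'(z(t))z'(t)$ for a differentiable curve $z(t)$ in $S\cap U$.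

To pass from bounds on $g'$ to bounds on $g$ we need paths inside $S$. Segments are not available, but one can walk around each disc that blocks the way. Recall that the shorter of the two arcs of a circle over a chord (either one, if the chord is a diameter) lies in the closed disc that has the chord as a diameter, because the chord is seen from its points under an angle at least $\pi/2$. For $p,q\in\mathbb C$ let $\overline D_{pq}$ be the closed disc with diameter $[p,q]$. Note that
\begin{equation}\label{eq:Dpq}
\overline D_{pq}\subset\overline D(p,|p-q|),\qquad \overline D_{q_1q_2}\subset D(p,2r)\ \text{ if } q_1,q_2\in D(p,r).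
\end{equation}

\begin{lemma}[Detours]\label{lem:detour}
Let $p,q\in S$ with $[p,q]\subset D$. There is a $\frac\pi2$-Lipschitz path $\gamma\colon[0,|p-q|]\to S\cap\overline D_{pq}$ from $p$ to $q$.
\end{lemma}

\begin{proof}
Let $\ell\colon[0,|p-q|]\to[p,q]$ be the parametrization by arclength. A half-plane $B_i$ does not meet $[p,q]$, since its complement is convex and contains $p$ and $q$. A disc $B_i$ that meets $[p,q]$ does so in an open chord $\ell((a,b))$ with $\ell(a),\ell(b)\in\partial B_i$, since $p,q\notin B_i$. On $[a,b]$ let $\gamma$ run at constant speed along the shorter arc of $\partial B_i$ from $\ell(a)$ to $\ell(b)$, and let $\gamma=\ell$ outside these chord intervals. Then $\gamma$ takes values in $S$. Each arc lies in $\overline D_{\ell(a)\ell(b)}\subset\overline D_{pq}$. If the arc subtends the angle $2\theta\le\pi$, its length is $(b-a)\,\theta/\sin\theta\le\frac\pi2(b-a)$, so $\gamma$ is $\frac\pi2$-Lipschitz on $[a,b]$.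

Let $t<t'$ not lie in one closed chord interval. Let $t_1$ be the right endpoint of the open chord interval containing $t$, or $t_1=t$ if there is none, and let $t_2$ be the left endpoint of the one containing $t'$, or $t_2=t'$. Then $t\le t_1\le t_2\le t'$ and $\gamma=\ell$ at $t_1$ and $t_2$, so
\[
|\gamma(t')-\gamma(t)|\le\tfrac\pi2(t_1-t)+(t_2-t_1)+\tfrac\pi2(t'-t_2)\le\tfrac\pi2(t'-t).\qedhere
\]
\end{proof}

\begin{lemma}[Mean value inequality]\label{lem:mvt}
Let $g$ be differentiable on $S\cap U$, and let $p,q\in S$ with $\overline D_{pq}\subset U$. If $|g'|\le K$ on $S\cap\overline D_{pq}$, then $|g(q)-g(p)|\le\frac\pi2K|q-p|$.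
\end{lemma}

\begin{proof}
Let $\gamma$ be the path of Lemma~\ref{lem:detour}, $h=g\circ\gamma$, $b=|p-q|$, and fix $\varepsilon>0$. For each $t\in[0,b]$ and all $u$ near $t$, differentiability of $g$ at $\gamma(t)$ gives
\[
|h(u)-h(t)|\le(K+\varepsilon)|\gamma(u)-\gamma(t)|\le K_\varepsilon|u-t|,\qquad K_\varepsilon=\tfrac\pi2(K+\varepsilon).
\]
In particular $h$ is continuous. Let $t^*$ be the supremum of those $t$ such that $|h(u)-h(0)|\le K_\varepsilon u$ for all $u\in[0,t]$. By continuity the inequality holds at $u=t^*$. If $t^*<b$, adding $|h(u)-h(t^*)|\le K_\varepsilon(u-t^*)$ for $u>t^*$ near $t^*$ extends it beyond $t^*$, a contradiction. So $|h(b)-h(0)|\le K_\varepsilon b$, and $\varepsilon\to0$ finishes the proof.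
\end{proof}

\section{The Schwarzian derivative and peripheral circles}\label{sec:schwarzian}

In this section and the next, $f\colon S\cap U\to\tilde S$ is a Schottky map. When $f''$ and $f'''$ exist on $S\cap U$ we put
\[
N=\frac{f''}{f'},\qquad \mathcal Sf=\frac{f'''}{f'}-\frac32\Big(\frac{f''}{f'}\Big)^2 .
\]
The quotient rule gives $N'=f'''/f'-N^2$, that is,
\begin{equation}\label{eq:riccati}
N'=\mathcal Sf+\tfrac12N^2 .
\end{equation}
The function $N$ is differentiable, hence continuous; about $\mathcal Sf$ we know only that it exists at every point. For holomorphic maps, the vanishing of the Schwarzian derivative $\mathcal Sf$ characterizes M\"obius maps. The same holds on $S$, because the mean value inequality gives uniqueness for the equation $N'=\frac12N^2$.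

\begin{lemma}\label{lem:zero}
If $f''$ and $f'''$ exist and $\mathcal Sf\equiv0$ on $S\cap U$, then $f$ is locally M\"obius.
\end{lemma}

\begin{proof}
Let $p\in S\cap U$, $\kappa=f''(p)/(2f'(p))$, and
\[
M(z)=f(p)+\frac{f'(p)(z-p)}{1-\kappa(z-p)} .
\]
Then $M'(z)=f'(p)(1-\kappa(z-p))^{-2}$ and $N_M:=M''/M'=2\kappa(1-\kappa(z-p))^{-1}$. So $M(p)=f(p)$, $M'(p)=f'(p)$, $N_M(p)=N(p)$, and $N_M'=\frac12N_M^2$. Choose $r_0$ and $K$ such that $\overline D(p,r_0)\subset U$ does not contain the pole of $M$ and $|N|,|N_M|\le K$ on $S\cap\overline D(p,r_0)$, and then $r\le r_0$ with $\frac\pi2Kr<1$. Put $X=S\cap\overline D(p,r)$.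

By \eqref{eq:riccati}, $u=N-N_M$ satisfies $u(p)=0$ and $u'=\frac12(N+N_M)u$ on $X$. Let $m=\sup_X|u|\le2K$, so $|u'|\le Km$ on $X$. For $q\in X$ we have $\overline D_{pq}\subset\overline D(p,r)$ by \eqref{eq:Dpq}, and Lemma~\ref{lem:mvt} gives $|u(q)|\le\frac\pi2Kmr$. Hence $m\le\frac\pi2Kr\,m$, so $m=0$ and $N=N_M$ on $X$. Next, $(f'/M')'=(f'/M')(N-N_M)=0$ on $X$, so $f'/M'\equiv1$ on $X$ by Lemma~\ref{lem:mvt} with $K=0$. Finally $(f-M)'=0$ on $X$ gives $f=M$ on $X$.
\end{proof}

It remains to prove $\mathcal Sf\equiv0$, and here the target must be used: the restriction of $\exp$ to any $S$ has all derivatives and $\mathcal S\exp=1-\frac32=-\frac12$. The definition of a Schottky map does not mention circles, but peripheral circles can be recognized topologically. Removing one does not disconnect $S$ locally, so its image is a Jordan curve with $\tilde S$ on one side only, and the other side must be filled by a single $\tilde B_j$.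

\begin{lemma}[Circles go to circles]\label{lem:circles}
Let $f\colon S\cap U\to\tilde S$ be a local homeomorphism and $p\in S\cap U$. There is $R>0$ with $D(p,R)\subset U$ such that for each $B_i$ with $\overline B_i\subset D(p,R)$ the set $f(\partial B_i)$ is a peripheral circle of $\tilde S$.
\end{lemma}

\begin{proof}
Choose $R$ with $D(p,3R)\subset U\cap V$, where $V$ is the neighborhood from the definition of a local homeomorphism. Then $f$ is injective on $S\cap D(p,3R)$ and maps relatively open subsets of it to open subsets of $\tilde S$. Let $W=D(p,R)$, $\overline B_i\subset W$, $\Gamma=\partial B_i$, and let $J_0=f(\Gamma)$, a Jordan curve.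

\emph{Claim: any two points $q_1,q_2\in(S\cap W)\setminus\Gamma$ are joined by a path in $(S\cap D(p,3R))\setminus\Gamma$.} The set $W\setminus\overline B_i$ is open, connected, and contains $q_1,q_2$; join them by a path $\gamma\colon[0,1]\to W\setminus\overline B_i$. The components of the open sets $\gamma^{-1}(B_j)$, $j\ne i$, form a sequence of disjoint intervals $(a_n,b_n)\subset(0,1)$ with $\gamma(a_n),\gamma(b_n)\in\partial B_j$ for the corresponding $j$. Define $\beta$ by replacing $\gamma$ on each $[a_n,b_n]$ by the constant-speed parametrization of the shorter arc of $\partial B_j$ from $\gamma(a_n)$ to $\gamma(b_n)$ (a segment if $B_j$ is a half-plane, a constant if the two points coincide). For $t\in[a_n,b_n]$ we have $\beta(t)\in\overline D_{\gamma(a_n)\gamma(b_n)}$, so $|\beta(t)-\gamma(a_n)|\le|\gamma(b_n)-\gamma(a_n)|<2R$. Thus $\beta$ takes values in $S\cap D(p,3R)$, and it avoids $\Gamma$ because $\partial B_j\cap\Gamma=\emptyset$. If there are infinitely many intervals, then $b_n-a_n\to0$, and $|\beta-\gamma|\le2\operatorname{diam}\gamma([a_n,b_n])\to0$ on $[a_n,b_n]$ by uniform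 continuity. So $\beta$ is the uniform limit of the paths obtained by making only the first $n$ replacements, and is continuous. This proves the claim.

By injectivity, $f\circ\beta$ avoids $J_0$. So $f((S\cap W)\setminus\Gamma)$ lies in one component of $\mathbb C\setminus J_0$; let $G$ be the other. Write $f(S\cap W)=\tilde S\cap O$ with $O\subset\tilde D$ open. Then $J_0\subset O$ and $G\cap O\cap\tilde S=\emptyset$, so $G\cap O\subset\bigcup_j\tilde B_j$. Let $\varphi$ be a Riemann map of the unit disc onto $G$, or onto $G\cup\{\infty\}$ if $G$ is unbounded. By Carath\'eodory's theorem, $\varphi$ extends to a homeomorphism of the closures that maps the unit circle onto $J_0$. Since $J_0\subset O$, for small $\varepsilon$ the connected set $\varphi(\{1-\varepsilon<|\zeta|<1\})$ lies in $G\cap O$, hence in a single $\tilde B_j$. Its closure contains $J_0$, so $J_0\subset\overline{\tilde B_j}\cap\tilde S=\partial\tilde B_j$. A line contains no Jordan curve, and the only Jordan curve contained in a circle is the circle itself. So $J_0=\partial\tilde B_j$ is a circle.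
\end{proof}

We now compute what this means for $\mathcal Sf$. For a three times differentiable function $h$ of a real variable $\theta$ with $h'\ne0$ let $N_h=h''/h'$ and $\{h,\theta\}=N_h'-\frac12N_h^2$.

\begin{lemma}[Reality]\label{lem:reality}
Suppose that $f''$ and $f'''$ exist on $S\cap U$, and let $z(\theta)=c+\rho e^{i\theta}$ parametrize a peripheral circle contained in $U$ that $f$ maps onto a circle. Then $e^{2i\theta}\,\mathcal Sf(z(\theta))$ is real for every $\theta$.
\end{lemma}

\begin{proof}
We compute $\{h,\theta\}$ for $h=f\circ z$ in two ways. First let $h=\tilde c+\tilde\rho e^{i\phi}$ be any three times differentiable function with $h'\neq0$ and values in a circle; locally, $\phi$ is obtained by applying a branch of the logarithm to $(h-\tilde c)/\tilde\rho$, so it is real, three times differentiable, and $\phi'\ne0$. From $h'=i\tilde\rho\phi'e^{i\phi}$ we get $N_h=N_\phi+i\phi'$, and since $N_\phi\phi'=\phi''$,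
\begin{equation}\label{eq:circleS}
\{h,\theta\}=N_\phi'+i\phi''-\tfrac12N_\phi^2-i\phi''+\tfrac12\phi'^2=\{\phi,\theta\}+\tfrac12\phi'^2\in\mathbb R .
\end{equation}
For $\phi=\theta$ this gives $\{z,\theta\}=\frac12$.

Now let $h=f\circ z$. By the chain rule along the curve $z(\theta)\in S\cap U$, $h$ is three times differentiable, $h'=f'(z)z'\ne0$ and $N_h=N(z)z'+N_z$. Using $z'N_z=z''$ and \eqref{eq:riccati},
\begin{align*}
\{h,\theta\}&=N'(z)z'^2+N(z)z''+N_z'-\tfrac12N(z)^2z'^2-N(z)z''-\tfrac12N_z^2\\
&=\mathcal Sf(z)\,z'^2+\{z,\theta\}=-\rho^2e^{2i\theta}\,\mathcal Sf(z)+\tfrac12 .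
\end{align*}
The left side is real by \eqref{eq:circleS}.
\end{proof}

\begin{remark}[The continuous case]\label{rem:continuous}
Let $|S|=0$ and suppose $\mathcal Sf$ is continuous at $p$, with $a=\mathcal Sf(p)$. By Lemma~\ref{lem:basic}(c) there are peripheral circles $z_k(\theta)=c_k+\rho_ke^{i\theta}$ shrinking to $p$, and by Lemmas~\ref{lem:circles} and~\ref{lem:reality} the numbers $e^{2i\theta}\mathcal Sf(z_k(\theta))$ are real for large $k$. Letting $k\to\infty$ with $\theta=0$ and $\theta=\pi/4$ shows that $a$ and $ia$ are real, so $a=0$. With Lemma~\ref{lem:zero} this proves Theorem~\ref{thm:rigid} when $f'''$ is continuous.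
\end{remark}

\section{A bounded Schwarzian vanishes}\label{sec:bounded}

Without continuity, the values of $\mathcal Sf$ on circles near $p$ need not be close to $a=\mathcal Sf(p)$. What survives is a statement about averages. On the one hand, Lemma~\ref{lem:reality} says that on a peripheral circle $\mathcal Sf=s(\theta)e^{-2i\theta}$ with $s$ real, and the mean of such a function is at most $\frac2\pi\sup|s|$. On the other hand, $\mathcal Sf$ is, up to a continuous term, the derivative of $N$, and $N$ is close to a linear function near $p$; Green's formula turns this into the statement that $a$ is a limit of weighted means of $\mathcal Sf$ over peripheral circles near $p$. Together these give $|a|\le\frac2\pi\sup|\mathcal Sf|$ for every $p$, which forces a finite supremum to be zero.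

We recall two facts on Lipschitz functions. A real $K$-Lipschitz function $g$ on $X\subset\mathbb C$ has the $K$-Lipschitz extension $z\mapsto\inf_{x\in X}(g(x)+K|z-x|)$ to $\mathbb C$ (McShane); complex functions are extended by treating real and imaginary parts separately. A $K$-Lipschitz function $u\colon\mathbb C\to\mathbb C$ is differentiable almost everywhere, $\partial_zu=\frac12(\partial_xu-i\partial_yu)$ satisfies $|\partial_zu|\le K$, and for every disc $Q$ Green's formula
\begin{equation}\label{eq:green}
\iint_Q\partial_zu\,dA=\frac i2\oint_{\partial Q}u\,d\bar z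
\end{equation}
holds. It follows from the smooth case by mollification: the mollified functions converge to $u$ uniformly, and their derivatives converge to those of $u$ in $L^1(Q)$.

\begin{lemma}\label{lem:bounded}
Let $|S|=0$, and suppose that $f''$ and $f'''$ exist on $S\cap U$. If $V\subset U$ is open and $\mathcal Sf$ is bounded on $S\cap V$, then $\mathcal Sf\equiv0$ on $S\cap V$.
\end{lemma}

\begin{proof}
Let $m=\sup_{S\cap V}|\mathcal Sf|<\infty$, fix $p\in S\cap V$, and put $a=\mathcal Sf(p)$. We show that $|a|\le\frac2\pi m$. Taking the supremum over $p$ gives $m\le\frac2\pi m$, so $m=0$.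

\emph{An approximate primitive of $\mathcal Sf$.} Subtract from $N$ the linear function that accounts for the term $\frac12N^2$ in \eqref{eq:riccati} at $p$:
\[
L(q)=N(q)-N(p)-\tfrac12N(p)^2(q-p),\qquad L'(q)=\mathcal Sf(q)+\tfrac12\big(N(q)^2-N(p)^2\big).
\]
Then $L(p)=0$ and $L'(p)=a$. Since $N$ is continuous, there is a nondecreasing function $\eta$ with $\eta(r)\to0$ as $r\to0$ such that for small $r$ and all $q\in S\cap\overline D(p,r)$
\begin{equation}\label{eq:eta}
|L'(q)-\mathcal Sf(q)|\le\eta(r),\qquad|L(q)-a(q-p)|\le\eta(r)\,r .
\end{equation}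
Choose $r_0$ at most the radius $R$ of Lemma~\ref{lem:circles}, with $D(p,2r_0)\subset V$ and $|L'|\le m+1$ on $S\cap D(p,2r_0)$. By \eqref{eq:Dpq} and Lemma~\ref{lem:mvt}, $L$ is Lipschitz on $S\cap D(p,r_0)$; this is where boundedness of $\mathcal Sf$ is first used. Let $\widehat L\colon\mathbb C\to\mathbb C$ be a Lipschitz extension of $L|_{S\cap D(p,r_0)}$, with Lipschitz constant $K$, and for a disc $Q$ put $I(Q)=\iint_Q\partial_z\widehat L\,dA$. We estimate $I$ in two ways.

\emph{(A) Discs on whose boundary $\widehat L$ is nearly linear.} Let $Q$ have radius $t$, and let $|\widehat L(z)-a(z-p)|\le\lambda$ on $\partial Q$. Formula \eqref{eq:green} applied to $\widehat L-a(z-p)$ gives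
\begin{equation}\label{eq:A}
\big|I(Q)-a|Q|\big|\le\pi t\lambda .
\end{equation}

\emph{(B) Peripheral discs.} Let $r<r_0$, let $\overline B_j\subset\overline D(p,r)$ have center $c$ and radius $\rho$, and let $z(\theta)=c+\rho e^{i\theta}$. The function $L\circ z$ is Lipschitz, hence absolutely continuous, with derivative $L'(z)z'$ at every $\theta$; in particular $L'\circ z$ is measurable, and so is $\mathcal Sf\circ z$. By \eqref{eq:green} and integration by parts, with $\bar z-\bar c=\rho e^{-i\theta}$ and $z'=i\rho e^{i\theta}$,
\[
I(B_j)=\frac i2\oint_{\partial B_j}L\,d\bar z=-\frac i2\int_0^{2\pi}(\bar z-\bar c)\,L'(z)\,z'\,d\theta=|B_j|\cdot\frac1{2\pi}\int_0^{2\pi}L'(z(\theta))\,d\theta .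
\]
By Lemmas~\ref{lem:circles} and~\ref{lem:reality}, $\mathcal Sf(z(\theta))=s(\theta)e^{-2i\theta}$ with $s$ real and $|s|\le m$. Choose $\phi\in\mathbb R$ such that $e^{i\phi}\int_0^{2\pi}se^{-2i\theta}d\theta\ge0$. Then
\[
\Big|\int_0^{2\pi}se^{-2i\theta}d\theta\Big|=\int_0^{2\pi}s(\theta)\cos(2\theta-\phi)\,d\theta\le m\int_0^{2\pi}|\cos(2\theta-\phi)|\,d\theta=4m .
\]
With \eqref{eq:eta} we obtain
\begin{equation}\label{eq:B}
|I(B_j)|\le\Big(\frac2\pi m+\eta(r)\Big)|B_j| .
\end{equation}

To play \eqref{eq:A} against \eqref{eq:B} we need a test disc at distance comparable to its radius from $p$. Either peripheral discs of this kind exist at arbitrarily small scales, or all discs near $p$ are small relative to their distance from $p$ and almost tile a suitable disc $Q$. For $p\notin\overline B_j$ put $d_j=\operatorname{dist}(p,B_j)>0$.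

\emph{Case 1: there are $\varepsilon>0$ and distinct $j_k$ with $p\notin\overline B_{j_k}$, $d_{j_k}\to0$ and $\rho_{j_k}\ge\varepsilon d_{j_k}$.} By Lemma~\ref{lem:basic}(b), $\rho_{j_k}\to0$. Put $r_k=d_{j_k}+2\rho_{j_k}\le(2+1/\varepsilon)\rho_{j_k}$. Then $r_k\to0$ and $\overline B_{j_k}\subset\overline D(p,r_k)$. On $\partial B_{j_k}\subset S$ the second bound in \eqref{eq:eta} holds with $r=r_k$, so \eqref{eq:A} gives $|I(B_{j_k})-a|B_{j_k}||\le\pi\rho_{j_k}\eta(r_k)r_k\le(2+1/\varepsilon)\eta(r_k)|B_{j_k}|$. With \eqref{eq:B},
\[
|a|\le\tfrac2\pi m+(3+1/\varepsilon)\,\eta(r_k)\to\tfrac2\pi m .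
\]

\emph{Case 2: Case 1 fails.} Let $\varepsilon_r$ be the supremum of $\rho_j/d_j$ over all $j$ with $p\notin\overline B_j$ and $d_j<r$. Then $\varepsilon_r\to0$ as $r\to0$: otherwise there are $\varepsilon>0$ and indices $j$ with $\rho_j\ge\varepsilon d_j$ and $d_j>0$ arbitrarily small, and among them a sequence as in Case~1. This says nothing about a disc or half-plane $B^*$ with $p\in\overline{B^*}$. There is at most one, $p\in\partial B^*$, and it fills about half of $D(p,r)$; so we move the test disc away from it. Let $\nu$ be the unit normal to $\partial B^*$ at $p$ pointing out of $B^*$, or any unit vector if there is no $B^*$, and let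
\[
Q=D\big(p+\tfrac r2\nu,\tfrac r4\big),\qquad |Q|=\pi r^2/16,
\]
with $r<r_0$ so small that $\varepsilon_r\le\frac18$. Then $\overline Q\subset\overline D(p,\frac34r)$, and $\overline Q$ misses $B^*$, which lies in the half-plane $\operatorname{Re}((z-p)\bar\nu)<0$. Hence every $B_j$ meeting $\overline Q$ has $0<d_j<r$ and $\rho_j\le\varepsilon_rr$.

A point $z\in\partial Q$ lies in $S$ or in such a $B_j$, so there is $z'\in S$ with $|z-z'|\le\varepsilon_rr$, and $|z'-p|\le r$. By \eqref{eq:eta} at $z'$,
\[
|\widehat L(z)-a(z-p)|\le(K+|a|)\varepsilon_rr+\eta(r)r ,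
\]
and \eqref{eq:A} with $t=r/4$ gives $|I(Q)-a|Q||\le4\big((K+|a|)\varepsilon_r+\eta(r)\big)|Q|$.

Since $|S|=0$, the discs $B_j$ cover $Q$ up to a null set. Those contained in $Q$ have closure in $\overline D(p,r)$ and satisfy \eqref{eq:B}, and their total area is at most $|Q|$. The others that meet $Q$ also meet $\partial Q$, so they lie in the annulus of points within $2\varepsilon_rr$ of $\partial Q$, whose area is $4\pi\cdot\frac r4\cdot2\varepsilon_rr=32\varepsilon_r|Q|$; there we use $|\partial_z\widehat L|\le K$. Altogether $|I(Q)|\le(\frac2\pi m+\eta(r)+32K\varepsilon_r)|Q|$. Comparing the two estimates and letting $r\to0$ gives $|a|\le\frac2\pi m$.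
\end{proof}

The hypothesis $|S|=0$ was used only in the last paragraph, and it cannot be dropped: for $S=D=D(0,1)$ with no discs removed, $\exp\colon S\to\exp(S)$ is a Schottky map with all derivatives and $\mathcal S\exp=-\frac12$, so it is not locally M\"obius.

A derivative that exists everywhere need not be locally bounded, but by the Baire category theorem it is bounded on some piece of any given closed set. Applied to $S\cap U$, this would give $\mathcal Sf=0$ only on a dense open subset. We therefore apply it to the closed set where the conclusion fails; off that set $\mathcal Sf$ is zero and hence bounded for free.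

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
Let $W$ be the largest relatively open subset of $S\cap U$ on which $\mathcal Sf\equiv0$, let $Z=(S\cap U)\setminus W$, and suppose $Z\ne\emptyset$. The set $S\cap U$ is closed in the open set $U$, and $Z$ is closed in $S\cap U$. So $Z$ is locally compact, hence a Baire space. Put
\[
Z_n=\big\{p\in Z:\ |f''(q)-f''(p)|\le n|q-p|\ \text{ for all }q\in S\cap U\text{ with }|q-p|<1/n\big\}.
\]
Each $Z_n$ is closed in $Z$: if $p_k\in Z_n$ tend to $p\in Z$ and $|q-p|<1/n$, then $|q-p_k|<1/n$ for large $k$, and the inequality passes to the limit because $f''$ is continuous. Also $\bigcup_nZ_n=Z$: since $f'''(p)$ exists, $|f''(q)-f''(p)|\le(|f'''(p)|+1)|q-p|$ for $q\in S$ near $p$. So there are $n$ and an open disc $V\subset U$ with $\emptyset\ne Z\cap V\subset Z_n$, and then $|f'''|\le n$ on $Z\cap V$. Shrinking $V$ around a point of $Z\cap V$, we may assume that the continuous functions $f''$ and $1/f'$ are bounded on $S\cap V$. Then $\mathcal Sf$ is bounded on $Z\cap V$ and vanishes on $(S\cap V)\setminus Z$. By Lemma~\ref{lem:bounded}, $\mathcal Sf\equiv0$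 on $S\cap V$, so $S\cap V\subset W$, contradicting $Z\cap V\ne\emptyset$. Hence $\mathcal Sf\equiv0$ on $S\cap U$, and Lemma~\ref{lem:zero} applies.
\end{proof}

\section{A reflection-invariant set that is thin near $S$}\label{sec:sets}

We turn to Theorem~\ref{thm:examples}. We need a map that is not M\"obius and sends infinitely many circles to circles. Consider one circle $\partial B$ with reflection $R$. If $F$ is a homeomorphism of the sphere $\hat{\mathbb C}$ such that $F\circ R\circ F^{-1}$ is again the reflection in a circle, then $F(\partial B)$, the fixed set of $F\circ R\circ F^{-1}$, is a circle. For a quasiconformal $F$ this happens when its Beltrami coefficient is invariant under $R$. So we prescribe a nonzero coefficient on a disc $\Delta$ away from $S$, transport it by all compositions of the reflections in the peripheral circles, and solve the Beltrami equation. The solution is a Cauchy integral over the union $E$ of the images of $\Delta$, and its smoothness along $S$ depends on how little area $E$ has near points of $S$. This section constructs $S$ and $E$ and estimates that area.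

Fix $\alpha\in(0,1)$ and $\sigma=\frac{7+\alpha}2$, so that $3+\alpha<\sigma<4$. Let $\mathbb D=D(0,1)$ and $\Delta=D(3,1)$; points of $\Delta$ have distance greater than $1$ from points of $\mathbb D$. The reflection in the circle of center $c$ and radius $\rho$ is $R(z)=c+\rho^2/\overline{(z-c)}$. It is an involution of $\hat{\mathbb C}$ that fixes exactly the circle and interchanges its two sides, and
\begin{equation}\label{eq:reflection}
|R(z)-R(z')|=\frac{\rho^2|z-z'|}{|z-c||z'-c|},\qquad |R(X)|=\iint_X\frac{\rho^4}{|z-c|^4}\,dA(z).
\end{equation}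

\subsection*{The first generation}
Let $S=\mathbb D\setminus\bigcup B_i$ be any null relative Schottky set in $\mathbb D$ with centers $c_i$ and radii $\rho_i\le\frac12$, let $R_i$ be the reflection in $\partial B_i$, and let $E_1=\bigcup_iR_i(\Delta)$. Since $1<|z-c_i|<5$ on $\Delta$, we have $R_i(\Delta)\subset D(c_i,\rho_i^2)$ and $5^{-4}\pi\rho_i^4\le|R_i(\Delta)|\le\pi\rho_i^4$. Let $p\in S$ and $r>0$. If $R_i(\Delta)$ meets $D(p,r)$, then $r>|p-c_i|-\rho_i^2\ge\rho_i-\rho_i^2\ge\rho_i/2$ and $B_i\subset D(p,5r)$. Comparing areas, $\sum\rho_i^2\le25r^2$ over these $i$, so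
\[
|E_1\cap D(p,r)|\le\pi\sum\rho_i^4\le\pi(2r)^2\cdot25r^2=100\pi r^4 .
\]
No exponent larger than $4$ can hold uniformly in $p$ and $r$: for $p\in\partial B_i$ the disc $D(p,2\rho_i)$ contains $R_i(\Delta)$, and there are arbitrarily small $\rho_i$ by Lemma~\ref{lem:basic}(c).

Later generations are harder. Near $\partial B_i$ the reflection $R_i$ hardly shrinks area, so if $B_j$ is close to $B_i$, then $R_iR_j(\Delta)$ is about as large as $R_j(\Delta)$, and nothing forces the generations to decay. We therefore require that a disc close to a larger one be much smaller than their distance, and we give up a little of the exponent, from $4$ to $\sigma$, to gain a small factor at each generation.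

\subsection*{The set $S$}
Let $\Lambda\ge4$; it will be chosen in Lemma~\ref{lem:area}, depending only on $\sigma$.

\begin{lemma}\label{lem:S}
There are open discs $B_i$ with radii $\rho_i$, centers $c_i$ and disjoint closures $\overline B_i\subset\mathbb D$ such that $S=\mathbb D\setminus\bigcup B_i$ is null and
\begin{equation}\label{eq:sep}
\operatorname{dist}(B_i,B_j)\ge\Lambda\min(\rho_i,\rho_j)\qquad(i\ne j).
\end{equation}
\end{lemma}

\begin{proof}
Let $\delta=1/(2\Lambda+2)$ and $G_0=\mathbb D$. Given $G_n$, the unit disc minus finitely many closed discs, choose $h=2^{-l}$ so small that the closed squares of the grid $h\mathbb Z^2$ contained in the open set $G_n$ have total area at least $\frac12|G_n|$; this is possible because these unions of squares increase with $l$ and fill $G_n$. In each square place the concentric disc of radius $\delta h$, and let $G_{n+1}$ be $G_n$ minus the closures of these discs. A new disc has distance at least $\frac h2-\delta h=\Lambda\delta h$ from the complement of its square, which contains all earlier discs and all other discs of the same stage. This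 gives \eqref{eq:sep}. Also $|G_{n+1}|\le(1-\frac{\pi\delta^2}2)|G_n|$, so $|\bigcap G_n|=0$, and $S$ is $\bigcap G_n$ together with countably many circles.
\end{proof}

\subsection*{The set $E$}
Let $R_i$ be the reflection in $\partial B_i$. A word $w=i_1\dots i_n$ is \emph{reduced} if $i_k\ne i_{k+1}$ for all $k$; its length is $|w|=n$, and $R_w=R_{i_1}\circ\cdots\circ R_{i_n}$, with $R_w=\mathrm{id}$ for the empty word. Put
\[
E_n=\bigcup_{|w|=n}R_w(\Delta),\qquad E=\bigcup_{n\ge0}E_n,
\]
with unions over reduced words, so $E_0=\Delta$. Since $R_i(\hat{\mathbb C}\setminus\overline B_i)=B_i$, and $\Delta$ and each $B_j$ with $j\ne i$ lie outside $\overline B_i$, induction on $n$ gives $R_w(\Delta)\subset B_{i_1}$ for $n\ge1$. Three consequences will be used.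

The sets $R_w(\Delta)$ are pairwise disjoint. Indeed, after canceling the common prefix of two different reduced words, either one word is empty and we compare $\Delta$ with a subset of some $B_i$, or the first letters differ and we compare subsets of two different discs.

For each $i$ and each reduced $w$ we have $R_i\circ R_w=R_{w'}$ with $w'$ reduced and $|w'|=|w|\pm1$: either $w'=iw$, or $w$ begins with $i$ and $w'$ is $w$ with this letter deleted. Hence $R_i(E)=E$.

Finally, $E_{n+1}\cap B_i$ is the union of the $R_{iw}(\Delta)$ and $E_n\setminus B_i$ is the union of the $R_w(\Delta)$, both over reduced $w$ of length $n$ that do not begin with $i$. So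
\begin{equation}\label{eq:En}
E_{n+1}\cap B_i=R_i(E_n\setminus B_i)\quad(n\ge0),\qquad E_n\subset\bigcup_jB_j\quad(n\ge1).
\end{equation}
In particular $E\subset\mathbb D\cup\Delta$ and $E\cap S=\emptyset$. But $E$ meets every $B_i$, so by Lemma~\ref{lem:basic}(c) it accumulates at every point of $S$.

\begin{lemma}\label{lem:area}
If $\Lambda=\Lambda(\sigma)$ is large enough, there is $K<\infty$ with $|E\cap D(p,r)|\le Kr^\sigma$ for all $p\in S$ and $r>0$.
\end{lemma}

\begin{proof}
The quantity to be controlled is $a_n$ below. By \eqref{eq:En}, generation $n+1$ inside $B_i$ is the mirror image of generation $n$ outside $B_i$. The part near $B_i$ is not shrunk by $R_i$ and is measured by $b_n$; the total inside one disc is measured by $e_n$: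
\begin{gather*}
a_n=\sup_{p\in S,\ r>0}\frac{|E_n\cap D(p,r)|}{r^\sigma},\qquad e_n=\sup_i\frac{|E_n\cap B_i|}{\rho_i^\sigma},\\
b_n=\sup_{i,\ p\in\partial B_i,\ 0<r\le\Lambda\rho_i}\frac{|(E_n\setminus B_i)\cap D(p,r)|}{r^\sigma}.
\end{gather*}
We have $b_n\le a_n$. Also $a_0\le\pi$, since $D(p,r)$ misses $\Delta$ for $r\le1$ and $|\Delta|=\pi$. Below, $C$ denotes constants that depend only on $\sigma$, not on $\Lambda$.

(i) \emph{$b_n\le C\Lambda^{2-\sigma}a_n$ for $n\ge1$.} Let $p\in\partial B_i$ and $r\le\Lambda\rho_i$, and let $B_j$, $j\ne i$, meet $D(p,r)$. By \eqref{eq:sep}, $\Lambda\min(\rho_i,\rho_j)<r\le\Lambda\rho_i$, so the minimum is $\rho_j$ and $\rho_j<r/\Lambda\le r/4$. Thus $B_j\subset D(p,2r)$ and $\sum\rho_j^2\le4r^2$ over these $j$. Since $B_j\subset D(p_j,2\rho_j)$ for any $p_j\in\partial B_j\subset S$, we have $|E_n\cap B_j|\le a_n(2\rho_j)^\sigma$. As $E_n\subset\bigcup B_j$ and $\sigma>2$,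
\[
|(E_n\setminus B_i)\cap D(p,r)|\le2^\sigma a_n\sum\rho_j^\sigma\le2^\sigma a_n(r/\Lambda)^{\sigma-2}\cdot4r^2 .
\]

(ii) \emph{$e_{n+1}\le C(b_n+\Lambda^{\sigma-4}a_n)$ for $n\ge0$.} Fix $i$, write $\rho=\rho_i$, and let $v(t)=|(E_n\setminus B_i)\cap D(c_i,t)|$, which vanishes for $t\le\rho$. By \eqref{eq:En}, \eqref{eq:reflection}, the identity $|z-c_i|^{-4}=\int_{|z-c_i|}^\infty4t^{-5}dt$ and Tonelli's theorem,
\[
|E_{n+1}\cap B_i|=\rho^4\int_\rho^\infty4t^{-5}v(t)\,dt .
\]
For $t\ge\rho$ and $p\in\partial B_i$ we have $D(c_i,t)\subset D(p,2t)$. So $v(t)\le b_n(2t)^\sigma$ if $t\le\Lambda\rho/2$, and $v(t)\le a_n(2t)^\sigma$ for all $t\ge\rho$. Since $\sigma<4$, $\int_T^\infty t^{\sigma-5}dt=T^{\sigma-4}/(4-\sigma)$; taking $T=\rho$ and $T=\Lambda\rho/2$,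
\[
|E_{n+1}\cap B_i|\le\frac{4\cdot2^\sigma}{4-\sigma}\,\rho^\sigma\big(b_n+(\Lambda/2)^{\sigma-4}a_n\big).
\]

(iii) \emph{$a_{n+1}\le C(e_{n+1}+b_n)$ for $n\ge0$.} Let $p\in S$ and $r>0$. If two different discs $B_i,B_j$ meet $D(p,r)$, then $\Lambda\min(\rho_i,\rho_j)<2r$ by \eqref{eq:sep}. So at most one disc $B$ meeting $D(p,r)$ has radius at least $2r/\Lambda$. The others have radii less than $2r/\Lambda\le r/2$, lie in $D(p,2r)$, and contribute at most $e_{n+1}\sum\rho_j^\sigma\le e_{n+1}r^{\sigma-2}\cdot4r^2$. Let $c$, $\rho$, $R$ be the center, radius and reflection of the exceptional disc $B$. If $r\ge\rho/4$, it contributes at most $e_{n+1}\rho^\sigma\le4^\sigma e_{n+1}r^\sigma$. If $r<\rho/4$, this bound is too weak, and we reflect the relevant part of $B$ to the outside. Let $p'\in\partial B$ be the point of $\overline B$ nearest to $p$. Then $|p-p'|<r$ and $D(p,r)\subset D(p',2r)$. For $z\in B\cap D(p',2r)$ we have $|z-c|>\rho-2r>\rho/2$, so by \eqref{eq:reflection} and $R(p')=p'$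
\[
|R(z)-p'|=\frac{\rho^2|z-p'|}{|z-c|\,\rho}\le2|z-p'|<4r .
\]
Hence \eqref{eq:En} gives $E_{n+1}\cap B\cap D(p,r)\subset R\big((E_n\setminus B)\cap D(p',4r)\big)$. Outside $B$ the map $R$ does not increase area, and $4r<\rho\le\Lambda\rho$, so this set has area at most $b_n(4r)^\sigma$.

By (ii), (iii) and $b_0\le a_0$ we get $a_1\le Ca_0<\infty$. For $n\ge1$, (i)--(iii) give
\[
a_{n+1}\le C\big(\Lambda^{2-\sigma}+\Lambda^{\sigma-4}\big)a_n .
\]
As $2<\sigma<4$, the factor is at most $\frac12$ for large $\Lambda$, and $K=\sum_na_n<\infty$.
\end{proof}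

Fix this $\Lambda$ and the corresponding $S$, $E$, $K$. For $0<\tau<\sigma$ and $p\in S$, writing $|\zeta-p|^{-\tau}=\int_{|\zeta-p|}^\infty\tau\lambda^{-\tau-1}d\lambda$ and using Lemma~\ref{lem:area} for $\lambda\le1$ and $|E|\le2\pi$ for $\lambda\ge1$, we obtain
\begin{equation}\label{eq:kernel}
\int_E|\zeta-p|^{-\tau}dA(\zeta)=\int_0^\infty\tau\lambda^{-\tau-1}|E\cap D(p,\lambda)|\,d\lambda\le\frac{\tau K}{\sigma-\tau}+2\pi .
\end{equation}

\section{The Schottky map}\label{sec:map}

\subsection*{Quasiconformal maps}
A homeomorphism $F$ between plane domains is \emph{quasiconformal} if it has locally square integrable distributional derivatives and $F_{\bar z}=\mu F_z$ almost everywhere for a measurable $\mu=\mu_F$ with $\|\mu\|_\infty<1$, its \emph{Beltrami coefficient}. For $0<k<1$ the real-linear map $\Phi(z)=z+k\bar z$ has $\mu_\Phi\equiv k$. Let $\iota(z)=\bar z$. We use the following standard facts.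
\begin{itemize}
\item[(Q1)] If $F$ is quasiconformal and $h$ is conformal, then $F\circ h$ and $\iota\circ F\circ\iota$ are quasiconformal, and by the chain rule $\mu_{F\circ h}=(\mu_F\circ h)\,\overline{h'}/h'$ and $\mu_{\iota F\iota}(z)=\overline{\mu_F(\bar z)}$.
\item[(Q2)] If $F$ and $G$ are quasiconformal on the same domain and $\mu_F=\mu_G$ almost everywhere, then $G\circ F^{-1}$ is conformal.
\item[(Q3)] (Measurable Riemann mapping theorem, \cite[Ch.~V]{Ahlfors}.) Let $P>2$ and let $Tg(z)=-\frac1\pi\,\mathrm{p.v.}\!\int g(\zeta)(z-\zeta)^{-2}dA(\zeta)$ be the Beurling transform, a bounded operator on $L^P(\mathbb C)$. If $\mu$ has compact support, $\|\mu\|_\infty<1$ and $\|\mu\|_\infty\|T\|_{L^P}<1$, then $g=\mu(1+Tg)$ has a unique solution $g\in L^P$, and $F(z)=z+\frac1\pi\int\frac{g(\zeta)}{z-\zeta}\,dA(\zeta)$ is a quasiconformal homeomorphism of $\mathbb C$ with $F_{\bar z}=g=\mu F_z$.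
\end{itemize}

\subsection*{The invariant coefficient}
For a reduced word $w$ let $h_w=\iota^{|w|}\circ R_w^{-1}$. It is a composition of an even number of reflections, hence a M\"obius map, and it maps $R_w(\Delta)$ onto $\Delta$ because $\iota(\Delta)=\Delta$. For $0<k<1$, to be fixed below, define
\[
\mu=k\,\overline{h_w'}/h_w'\ \text{ on }R_w(\Delta),\qquad\mu=0\ \text{ off }E .
\]
This is well defined because the sets $R_w(\Delta)$ are disjoint. By (Q1), on $R_w(\Delta)$ it is the coefficient of $\Phi\circ h_w$. We have $|\mu|=k$ on $E$, $\mu=k$ on $\Delta$, and $\mu$ has compact support.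

\begin{lemma}[Invariance]\label{lem:inv}
If $F$ is a quasiconformal homeomorphism of $\mathbb C$ with coefficient $\mu$, then $G=\iota\circ F\circ R_i$ is quasiconformal on $\mathbb C\setminus\{c_i\}$ with coefficient $\mu$.
\end{lemma}

\begin{proof}
Write $G=(\iota F\iota)\circ h$ with the M\"obius map $h=\iota\circ R_i$. By (Q1), $G$ is quasiconformal on $\mathbb C\setminus\{c_i\}$ and $\mu_G(z)=\overline{\mu(R_iz)}\ \overline{h'(z)}/h'(z)$. If $z\notin E$, then $R_iz\notin E$, and both $\mu_G(z)$ and $\mu(z)$ vanish. Let $z\in R_w(\Delta)$ and $R_i\circ R_w=R_{w'}$, so $R_iz\in R_{w'}(\Delta)$. From $R_{w'}^{-1}\circ R_i=R_w^{-1}$ and $|w'|=|w|\pm1$ we get $h_w=\iota\circ h_{w'}\circ R_i=(\iota h_{w'}\iota)\circ h$. Differentiating, $h_w'(z)=\bar b\,h'(z)$ with $b=h_{w'}'(R_iz)$. Since $\mu(R_iz)=k\bar b/b$,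
\[
\mu_G(z)=k\,\frac b{\bar b}\,\frac{\overline{h'(z)}}{h'(z)}=k\,\frac{\overline{h_w'(z)}}{h_w'(z)}=\mu(z).\qedhere
\]
\end{proof}

\subsection*{Choice of $P$ and $k$}
The solution $g$ in (Q3) is only known to lie in $L^P$, so \eqref{eq:kernel} must be combined with H\"older's inequality; this is what the gap between $3+\alpha$ and $\sigma$ is for. Choose $P>2$ so large that the conjugate exponent $P'$ satisfies $(3+\alpha)P'<\sigma$, and let $k\|T\|_{L^P}\le\frac12$. Let $g$ and $F$ be as in (Q3) and $\omega=g/\pi$. Then $g=0$ almost everywhere off $E$, and $\|g\|_{L^P}\le k|E|^{1/P}+\frac12\|g\|_{L^P}$. So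
\begin{equation}\label{eq:F}
F(z)=z+\int_E\frac{\omega(\zeta)}{z-\zeta}\,dA(\zeta),\qquad\|\omega\|_{L^P}\le\frac2\pi\,k|E|^{1/P}.
\end{equation}
For $0\le\tau\le3+\alpha$ we have $|\zeta-p|^{-\tau}\le1+|\zeta-p|^{-(3+\alpha)}$. H\"older's inequality and \eqref{eq:kernel} with the exponent $(3+\alpha)P'$ give
\begin{equation}\label{eq:moments}
\int_E|\omega(\zeta)|\,|\zeta-p|^{-\tau}dA(\zeta)\le C_1k\qquad(p\in S,\ 0\le\tau\le3+\alpha),
\end{equation}
with $C_1$ independent of $k$, $p$ and $\tau$. Fix $k\in(0,1)$ so small that also $C_1k\le\frac12$; this will keep $f'$ away from zero.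

\begin{lemma}\label{lem:image}
The sets $\tilde B_i=F(B_i)$ are round discs, $\tilde S=F(S)$ is a relative Schottky set in $\tilde D=F(\mathbb D)$, and $f=F|_S\colon S\to\tilde S$ is a homeomorphism.
\end{lemma}

\begin{proof}
Extend $F$ to a homeomorphism of $\hat{\mathbb C}$ by $F(\infty)=\infty$. By Lemma~\ref{lem:inv} and (Q2), the homeomorphism $\iota\circ F\circ R_i\circ F^{-1}$ of $\hat{\mathbb C}$ is conformal off $\{\infty,F(c_i)\}$. These points are removable singularities, so it is a M\"obius map. Hence $H=F\circ R_i\circ F^{-1}$ is the composition of a M\"obius map with $\iota$, and its fixed set is $F(\partial B_i)$. Let $R'$ be the reflection in the circle or line through three points of $F(\partial B_i)$. Then $R'\circ H$ is a M\"obius map with three fixed points, so $H=R'$, and $F(\partial B_i)$ is the fixed set of $R'$ in $\hat{\mathbb C}$. It is bounded, so it is a circle in $\mathbb C$, and $F(B_i)$ is the bounded component of its complement. The closures $F(\overline B_i)$ are disjoint and lie in the domain $\tilde D$, and $F(S)=\tilde D\setminus\bigcup\tilde B_i$.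
\end{proof}

\subsection*{Derivatives along $S$}
Since $E$ accumulates at every point of $S$, formula \eqref{eq:F} does not make $F$ holomorphic near $S$. But difference quotients between points of $S$ involve only the kernels at these points, which \eqref{eq:moments} controls.

\begin{lemma}\label{lem:regular}
The map $f$ is Lipschitz on $S$. For all $p\in S$,
\[
f'(p)=1-\int_E\frac{\omega(\zeta)}{(p-\zeta)^2}\,dA(\zeta),\qquad f''(p)=2\int_E\frac{\omega(\zeta)}{(p-\zeta)^3}\,dA(\zeta),
\]
$|f'(p)-1|\le\frac12$, and $f''$ is $\alpha$-H\"older on $S$.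
\end{lemma}

\begin{proof}
Let $p\ne q$ in $S$, and for $\zeta\in E$ put $x=\frac1{q-\zeta}$, $y=\frac1{p-\zeta}$, so that $x-y=-(q-p)xy$. All integrals are over $E$. By \eqref{eq:F},
\[
\frac{f(q)-f(p)}{q-p}=1-\int\omega\,xy\,dA .
\]
Since $|xy|\le\frac12(|x|^2+|y|^2)$, \eqref{eq:moments} shows that the quotient is at most $\frac32$ in modulus. Since $|xy-y^2|=|q-p||x||y|^2\le|q-p|(|x|^3+|y|^3)$, it differs from $1-\int\omega y^2dA$ by at most $|q-p|$. This gives the formula for $f'$, and $|f'(p)-1|\le C_1k\le\frac12$.

Next, $x^2-y^2=-(q-p)xy(x+y)$ gives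
\[
\frac{f'(q)-f'(p)}{q-p}=\int\omega\,(x^2y+xy^2)\,dA,\qquad x^2y+xy^2-2y^3=y(x+2y)(x-y).
\]
Using $|x-y|=|q-p||xy|$ in full would lead to fourth powers, which \eqref{eq:moments} does not cover. We use it to the power $\alpha$ only: with $s=|x|+|y|$,
\[
|x-y|=|x-y|^\alpha|x-y|^{1-\alpha}\le(|q-p|\,s^2)^\alpha s^{1-\alpha}=|q-p|^\alpha s^{1+\alpha}.
\]
As $|y(x+2y)|\le2s^2$ and $|x^2+xy+y^2|\le s^2$, both $|y(x+2y)(x-y)|$ and $|x^3-y^3|$ are at most $2|q-p|^\alpha s^{3+\alpha}$, and $s^{3+\alpha}\le2^{3+\alpha}(|x|^{3+\alpha}+|y|^{3+\alpha})\le16(|x|^{3+\alpha}+|y|^{3+\alpha})$. By \eqref{eq:moments}, $\int|\omega|s^{3+\alpha}dA\le16$. So the difference quotient of $f'$ differs from $2\int\omega y^3dA$ by at most $32|q-p|^\alpha$, which gives the formula for $f''$, and $|f''(q)-f''(p)|=2|\int\omega(x^3-y^3)\,dA|\le64|q-p|^\alpha$.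
\end{proof}

Thus $f'$ is nonzero and, being differentiable, continuous, so $f$ is a Schottky map. A Lipschitz map from a subset of the plane to the plane sends null sets to null sets, as one sees by covering with small discs; hence $|\tilde S|=0$. One more formal differentiation would give $-6\int_E\omega(\zeta)(p-\zeta)^{-4}dA(\zeta)$, and even the bound $|E\cap D(p,\lambda)|\le K\lambda^4$ would turn the integral in \eqref{eq:kernel} with $\tau=4$ into the divergent $\int_0^1d\lambda/\lambda$.

\section{The map is not locally M\"obius}\label{sec:notmobius}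

The map $F$ is not conformal, but $f$ records only its values on $S$, where $\mu$ vanishes, and these could conceivably be those of a M\"obius map. We exclude this by carrying the identity $F=M$ from $S$ to $\partial\mathbb D$, through the region outside $\mathbb D$ where $F$ is holomorphic, to $\partial\Delta$, where it contradicts $\mu=k$ on $\Delta$.

\begin{lemma}\label{lem:notmobius}
The map $f=F|_S$ is not locally M\"obius.
\end{lemma}

\begin{proof}
Suppose it is, with $f=M_p$ on $S\cap V_p$ for $p\in S$.

\emph{One M\"obius map on $S$.} If $q\in S\cap V_p$, then $M_p=M_q$ on $S\cap V_p\cap V_q$. This set is infinite by Lemma~\ref{lem:basic}(a), so $M_p=M_q$. Thus $p\mapsto M_p$ is locally constant. Since $\mathbb D$ is convex, $S$ is path connected by Lemma~\ref{lem:detour}, so $F=M$ on $S$ for a single M\"obius map $M$.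

\emph{From $S$ to $\partial\mathbb D$.} Let $\zeta_0\in\partial\mathbb D$ and $z\in\mathbb D$. Either $z\in S$, or $z\in B_i$ and the segment $[z,\zeta_0]$ meets $\partial B_i\subset S$ because $\zeta_0\notin\overline B_i$. In both cases $S$ has a point within $|z-\zeta_0|$ of $\zeta_0$. So $\partial\mathbb D\subset\overline S$, and by continuity $F=M$ on $\partial\mathbb D$; in particular $M$ has no pole on $\partial\mathbb D$.

\emph{From $\partial\mathbb D$ to $\partial\Delta$.} Let $\Omega=\{|z|>1\}\setminus\overline\Delta$, a domain. By \eqref{eq:F} and $E\subset\mathbb D\cup\Delta$, $F$ is holomorphic on $\Omega$ and $F(z)=z+O(1/z)$ as $z\to\infty$. For small $\varepsilon$ the function $u=F-M$ is holomorphic on $\{1<|z|<1+\varepsilon\}$, continuous up to $\partial\mathbb D$, and zero on $\partial\mathbb D$. By the Schwarz reflection principle, $u(z)=\overline{u(1/\bar z)}$ extends it holomorphically across $\partial\mathbb D$; its zeros are not isolated, so $u\equiv0$ on the annulus. Since $F-M$ is meromorphic on $\Omega$, we get $F=M$ on $\Omega$. Then $M(z)=z+O(1/z)$, so $M$ fixes $\infty$,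 is affine, and equals the identity. By continuity $F=\mathrm{id}$ on $\partial\Delta$.

\emph{The contradiction.} On $\Delta$ the maps $F$ and $\Phi(z)=z+k\bar z$ have the same coefficient $k$. By (Q2), $\psi=F\circ\Phi^{-1}$ is holomorphic on $\mathcal E=\Phi(\Delta)$, the interior of an ellipse, and it is continuous on $\overline{\mathcal E}$. On $\partial\mathcal E=\Phi(\partial\Delta)$,
\[
\psi(w)=\Phi^{-1}(w)=\frac{w-k\bar w}{1-k^2},\qquad\text{that is,}\qquad\bar w=\frac1k\big(w-(1-k^2)\psi(w)\big).
\]
The right side is holomorphic on $\mathcal E$ and continuous on $\overline{\mathcal E}$, so its integral over $\partial\mathcal E$ vanishes: apply Cauchy's theorem on the ellipse shrunk toward its center by a factor $t<1$ and let $t\to1$. Hence $\oint_{\partial\mathcal E}\bar w\,dw=0$. But Green's formula gives $\oint_{\partial\mathcal E}\bar w\,dw=2i|\mathcal E|\ne0$.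
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
Take $S$ from Lemma~\ref{lem:S}, with $\Lambda$ as in Lemma~\ref{lem:area}, and $\tilde S$, $f$ from Lemma~\ref{lem:image}. By Lemma~\ref{lem:regular} and the paragraph after it, $f$ is a Schottky map between null relative Schottky sets with $\alpha$-H\"older second derivative, and by Lemma~\ref{lem:notmobius} it is not locally M\"obius.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ahlfors}
Ahlfors, \emph{Lectures on Quasiconformal Mappings}.

\bibitem{Merenkov}
Sergei Merenkov, \emph{Local rigidity of Schottky maps}, arXiv:1305.4683 (2013).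

\end{thebibliography}
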